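# The midrange crossing constant is smaller than $8/(9\pi^2)$

## 1. Uniform random points joined within distance one

A *drawing* of a graph places the vertices at distinct points of the plane and represents the edges by arcs that pass through no other vertex. Crossings are counted by pairs of edges: a point common to the interiors of $k$ edges counts $\binom k2$ times, and a small perturbation near that point spreads it into that many ordinary crossings. The *crossing number* $\mathrm{cr}(G)$ is the minimum number of crossings over all drawings of $G$. Let $\kappa(n,e)$ be the minimum of $\mathrm{cr}(G)$ over simple graphs $G$ of order $n$ (number of vertices) and size $e$ (number of edges).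

For example, $\kappa(n,e)=0$ whenever $n\ge 3$ and $e\le 3n-6$, since planar triangulations and their subgraphs realize all these sizes. And $\kappa(5,10)=1$, because $K_5$ is not planar but can be drawn with one crossing. Crossings are forced at a definite rate only once $e$ is much larger than $n$. The theorem of Pach, Spencer and Tóth, which we take as given, says what the rate is: there is a constant $\gamma>0$, the *midrange crossing constant*, with
$$\lim_{n\to\infty}\kappa(n,e)\,\frac{n^2}{e^3}=\gamma\qquad\text{whenever } \frac{e(n)}{n}\to\infty \text{ and } e(n)=o(n^2). \tag{1}$$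
The normalization $n^2/e^3$ is natural: if a drawn graph with $X$ crossings is replaced by $k$ disjoint copies placed side by side, then $X n^2/e^3$ becomes $kX\,(kn)^2/(ke)^3$, which is the same number.

The Crossing Lemma gives $\gamma\ge 1/64$, and the best lower bound cited here is Ackerman's $\gamma\ge1/29$. From above, Pach and Tóth proved $\gamma\le\frac8{9\pi^2}$ by taking a slightly perturbed $\sqrt n\times\sqrt n$ grid and joining, by straight segments, the points at distance at most $d$. The paper of Czabarka, Singgih, Székely and Wang, "Some remarks on the midrange crossing constant" (arXiv:1907.00368, 2019), is the source of the problem that we treat: is $\gamma$ equal to $\frac8{9\pi^2}$?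

We begin by proving the upper bound $\frac8{9\pi^2}$ itself, with random points in place of the grid. This needs one tool, used in every construction below: we control only the *expected* number of crossings and the *expected* number of edges, and we want one graph that is good for both. An outcome with few crossings may also have few edges, so choosing an outcome needs care.

**Lemma A (transfer).** Let $n_m\to\infty$. For each $m$ let $G_m$ be a random simple graph on $n_m$ vertices with $e$ edges, and let $X\ge0$ be a random variable with $\mathrm{cr}(G_m)\le X$ almost surely. Suppose $\mathbb E X\le A_m$ with $A_m>0$, $\mathbb E e\ge B_m>0$, and $B_m/n_m\to\infty$. Then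
$$\gamma\le\liminf_{m\to\infty}\frac{A_m n_m^2}{B_m^3}.$$

**Proof, choosing one outcome.** We want an outcome with $X/e^3\le A_m/B_m^3$. Put $x=e/B_m$; we want $X\le A_mx^3$. The cubic $x^3$ lies above its tangent line at $x=1$ for $x\ge0$, since
$$x^3-(3x-2)=(x-1)^2(x+2)\ge0,$$
and a linear function of $e$ is something that expectations can handle. Indeed
$$\mathbb E\Big[X-\frac{3A_m}{B_m}\,e\Big]\le A_m-3A_m=-2A_m,$$
so some outcome (also satisfying $\mathrm{cr}(G_m)\le X$) has $X\le A_m(3x-2)$. Since $X\ge0$, this forces $x\ge\frac23$, and it gives $X\le A_mx^3$, that is, $X/e^3\le A_m/B_m^3$.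

**Proof, reaching the range where (1) applies.** The chosen graph may have $e$ of order $n_m^2$, while (1) requires $e=o(n^2)$. So take $n_m$ disjoint copies, drawn side by side. The new graph has order $M=n_m^2$, size $E=n_me$, and crossing number at most $n_mX$. We have $E/M=e/n_m\ge\frac23B_m/n_m\to\infty$ and $E/M^2= e/n_m^3\le n_m^2/n_m^3\to0$. Moreover
$$\kappa(M,E)\frac{M^2}{E^3}\le\frac{n_mX\cdot n_m^4}{n_m^3e^3}=\frac{Xn_m^2}{e^3}\le\frac{A_mn_m^2}{B_m^3}.$$
Pass to a subsequence that realizes the $\liminf$ and along which $n_m$ is strictly increasing. Define $e(M)=E$ at the orders $M=n_m^2$ that occur, and $e(M)=\min\{\lfloor M^{3/2}\rfloor,\binom M2\}$ at all other $M$. Then $e(M)/M\to\infty$ and $e(M)=o(M^2)$, so by (1) the left side above converges to $\gamma$ along the subsequence. $\square$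

Write $v\times w=v_1w_2-v_2w_1$ for $v,w\in\mathbb R^2$, and let $D$ be the unit disk.

**Proposition B.** $\gamma\le\dfrac8{9\pi^2}$.

**Proof.** Let $L>2$. Take $N$ independent uniform points in $[0,L]^2$ and join two of them by a straight segment if their distance is at most $1$. Almost surely no three points are collinear, so segments sharing an endpoint do not cross. Let $X$ be the number of crossing pairs of segments with four distinct endpoints; then $\mathrm{cr}\le X$.

*Edges.* A point $x$ at distance at least $1$ from the boundary of the square has another given point within distance $1$ with probability $\pi/L^2$. Hence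
$$\mathbb E e\ge \binom N2\frac{\pi (L-2)^2}{L^4}=:B_N .$$

*Crossings.* An unordered pair of disjoint unordered pairs of points corresponds to $8$ ordered $4$-tuples $(x,x',z,z')$. Write $x'=x+v$ and $z'=z+w$ with $v,w\in D$. For fixed $x,v,w$ with $v\times w\neq0$, the segments $[x,x+v]$ and $[z,z+w]$ cross exactly when
$$z=x+sv-tw\quad\text{for some } s,t\in(0,1). \tag{2}$$
This is a parallelogram of area $|v\times w|$; the map $(s,t)\mapsto z$ is injective, with $dz=|v\times w|\,ds\,dt$. Therefore
$$\mathbb EX\le\frac{N^4}{8}L^{-8}\cdot L^2\iint_{D\times D}|v\times w|\,dv\,dw=:A_N .$$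
In polar coordinates,
$$\iint_{D\times D}|v\times w|\,dv\,dw=\Big(\int_0^1r^2dr\Big)^2\int_0^{2\pi}\!\!\int_0^{2\pi}|\sin(\theta-\theta')|\,d\theta\,d\theta'=\frac19\cdot 2\pi\cdot4=\frac{8\pi}9. \tag{3}$$
So $A_N=\frac\pi9N^4L^{-6}$. With $L$ fixed, $B_N/N\to\infty$, and Lemma A gives
$$\gamma\le\lim_{N\to\infty}\frac{A_NN^2}{B_N^3}=\frac{\pi}{9}\cdot\frac{8}{\pi^3}\cdot\frac{L^6}{(L-2)^6}.$$
Letting $L\to\infty$ proves the claim. $\square$

Three choices went into this: the region in which a point looks for neighbors is a disk; the density of points is constant; all edges are straight. We now ask what happens when each of them is changed.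

## 2. Three ways to leave the uniform disk, and what each one yields

**Theorem 1.** Let $J\ge1$ and $h_0,\dots,h_J>0$ be such that $ih_j\le jh_i$ for $1\le i<j\le J$. Put
$$e_*=h_0+2\sum_{j=1}^Jh_j,$$
$$C_*=\frac19\sum_{j=1}^J(2j^2+9j+1)h_j^3+\sum_{j=1}^Jjh_j\Big(h_0^2+2\sum_{1\le i<j}h_i^2\Big)+\frac{h_0^3}8 .$$
Then $\gamma\le C_*/e_*^3$. For $J=6$ and $(h_0,\dots,h_6)=(160,159,153,143,128,105,68)$ this gives
$$\gamma\le\frac{3788392015}{42067948032}<0.0900542<0.090063<\frac8{9\pi^2}.$$

**Theorem 2.** (a) If $f:\mathbb R^2\to[0,1]$ is measurable with bounded support and $m=\int f>0$, then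
$$\frac{\frac18\iint f(v)f(w)|v\times w|\,dv\,dw}{\big(\frac12\int f\big)^3}\ \ge\ \frac8{9\pi^2},$$
with equality if and only if $f$ is almost everywhere the indicator of an ellipse centered at $0$. For even $f$, the left side is the value of $\mathrm{cr}\cdot n^2/e^3$ for the homogeneous straight-line model: constant point density, with $x,y$ joined with probability $f(y-x)=f(x-y)$.

(b) Keep the rule of Section 1 (straight segments, all pairs at distance at most $1$), but let the vertex density be $1+\varepsilon\cos(kx_1)$. For suitable $k$ and all small $\varepsilon>0$ this gives a bound on $\gamma$ strictly below $8/(9\pi^2)$.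

So the answer to the question is **no**: $\gamma\ne\frac8{9\pi^2}$. Theorem 2(a) says that changing only the neighborhood cannot help, so an improvement has to break homogeneity. Theorem 2(b) breaks it slightly and already settles the question, without a number. Theorem 1 breaks it drastically, by putting all points on parallel lines, and is a second, independent proof that comes with a number. The value of $\gamma$ is not determined here.

## 3. Changing the neighborhood: ellipses are optimal

The first thing to try is a different neighborhood. Let $f$ be even, measurable, $0\le f\le1$, supported in the disk of radius $R$, with $m=\int f>0$. Take $N$ independent uniform points in $[0,L]^2$ and join $x,y$ independently with probability $f(y-x)$. The computation of Proposition B applies again. The expected number of edges is $\binom N2$ times a number between $L^{-4}(L-2R)^2m$ and $L^{-2}m$. The expected number of crossing pairs is $\frac18N(N-1)(N-2)(N-3)$ times a number between $L^{-8}(L-4R)^2\mathcal I$ and $L^{-6}\mathcal I$, where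
$$\mathcal I=\iint f(v)f(w)|v\times w|\,dv\,dw .$$
For the lower estimate, note that by (2) the points $x+v$, $z=x+sv-tw$ and $z+w=x+sv+(1-t)w$ lie within $2R$ of $x$. As $N\to\infty$ and then $L\to\infty$, (expected crossings) $\times\, N^2/$(expected edges)$^3$ therefore tends to $\frac18\mathcal I/(\frac12m)^3=\mathcal I/m^3$, the left side in Theorem 2(a). By Lemma A it is also an upper bound for $\gamma$.

**Example (a square neighborhood).** Let $f$ be the indicator of $[-\frac12,\frac12]^2$, so $m=1$. Fix $u$ and put $\alpha=\max(|u_1|,|u_2|)$, $\beta=\min(|u_1|,|u_2|)$. For $Y$ uniform on $[-\frac12,\frac12]$ and $|c|\le\alpha/2$ we have $\mathbb E|\alpha Y+c|=\frac1\alpha\int_{-\alpha/2}^{\alpha/2}|s+c|\,ds=\frac\alpha4+\frac{c^2}\alpha$. Putting $c=\beta Y'$, with $Y'$ an independent copy of $Y$, gives $\int f(v)|v\times u|\,dv=\frac\alpha4+\frac{\beta^2}{12\alpha}$. If $u$ is itself uniform in the square, then $\mathbb E\alpha=\frac13$, and given $\alpha$ the variable $\beta$ is uniform on $[0,\alpha]$, so $\mathbb E(\beta^2/\alpha)=\frac13\mathbb E\alpha=\frac19$. Hence $\mathcal I/m^3=\frac1{12}+\frac1{108}=\frac5{54}\approx0.0926$,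 worse than $\frac8{9\pi^2}\approx0.0901$.

Theorem 2(a) says that every such attempt fails. The idea is to compare $\mathcal I$ with two areas, those of a convex body and of its polar.

**Background.** For a convex body $K\subset\mathbb R^2$ symmetric about $0$ and with interior points, the *polar* is $K^\circ=\{y: y\cdot u\le1\text{ for all }u\in K\}$. The *support function* of a convex body $Z$ is $h_Z(u)=\max_{y\in Z}y\cdot u$. If $H$ is a norm and $K=\{H\le1\}$, then $K^\circ=\{y:y\cdot u\le H(u)\ \forall u\}$ and its support function is $H$. The Blaschke–Santaló inequality states that $|K||K^\circ|\le\pi^2$, with equality if and only if $K$ is an ellipse. For instance, $K=[-1,1]^2$ has polar $\{|y_1|+|y_2|\le1\}$, and $|K||K^\circ|=4\cdot2=8<\pi^2$. A *zonogon* is a Minkowski sum of finitely many segments; the example with two segments $[-a,a]+[-b,b]$ is a parallelogram of area $|2a\times2b|=4|a\times b|$.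

**Lemma C.** $\big|\sum_{i}[-s_i,s_i]\big|=4\sum_{i<j}|s_i\times s_j|$ for $s_1,\dots,s_r\in\mathbb R^2$.

**Proof.** Let $Z$ be a compact convex set symmetric about $0$, and $s\ne0$. Slice parallel to $s$. Each line parallel to $s$ that meets $Z$ meets $Z+[-s,s]$ in a segment longer by $2|s|$, and the other parallels miss $Z+[-s,s]$. The lines that meet $Z$ form a strip of width $2h_Z(s^\perp/|s|)$, where $s^\perp=(-s_2,s_1)$ in coordinates. So $|Z+[-s,s]|=|Z|+4h_Z(s^\perp)$. For $Z=\sum_{i<k}[-s_i,s_i]$ and $s=s_k$ we have $h_Z(s_k^\perp)=\sum_{i<k}|s_i\cdot s_k^\perp|=\sum_{i<k}|s_i\times s_k|$ (a zero $s_k$ changes nothing). Add up over $k$. $\square$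

**Proof of Theorem 2(a).**

**Step 1: introduce a norm.** Let $H(u)=\int f(v)|v\times u|\,dv$, so that $\mathcal I=\int f(w)H(w)\,dw$. The function $H$ is finite since $f$ has bounded support; it is even, homogeneous and satisfies the triangle inequality. For $u\ne0$ the set $\{v:v\times u=0\}$ is a line, hence null, while $\int f>0$; so $H(u)>0$. Thus $H$ is a norm. Let $K=\{H\le1\}$. Also $\mathcal I>0$.

**Step 2: bound $\mathcal I$ below in terms of $|K|$.** Choose $t>0$ with $t^2|K|=m$. We show $\int fH\ge\int_{tK}H$. Since $\int f=|tK|=m$,
$$\int fH-\int_{tK}H=\int(f-\mathbf 1_{tK})(H-t).$$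
On $tK$ both factors are $\le0$; off $tK$ both are $\ge0$. So the integral is nonnegative, and it vanishes if and only if $f=\mathbf 1_{tK}$ almost everywhere off $\{H=t\}$, which is a null set because $|\{H\le s\}|=s^2|K|$ is continuous in $s$. The same formula gives
$$\int_{tK}H=\int_0^ts\,d(s^2|K|)=\tfrac23t^3|K|=\tfrac23m^{3/2}|K|^{-1/2},$$
hence
$$\mathcal I\ge\tfrac23\,m^{3/2}|K|^{-1/2}. \tag{4}$$

**Step 3: express $\mathcal I$ by $|K^\circ|$.** We show $|K^\circ|=2\mathcal I$. Note $|v\times u|=|v^\perp\cdot u|$, so $H$ is an average of support functions $|v^\perp\cdot u|$ of segments $[-v^\perp,v^\perp]$; we pass to the limit from zonogons. Cut the support of $f$ into finitely many pieces $Q_i$ of diameter at most $\delta$, pick $v_i\in Q_i$, and let $m_i=\int_{Q_i}f$. The zonogon $Z_\delta=\sum_i[-m_iv_i^\perp,m_iv_i^\perp]$ has support function $\sum_im_i|v_i\times u|$, and for $|u|=1$ this differs from $H(u)$ by at most $\sum_i\int_{Q_i}f(v)|v_i-v|\,dv\le m\delta$. The Hausdorff distance of two convex bodies is the maximal difference of their support functions on the unit circle, so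 $Z_\delta\to K^\circ$ as $\delta\to0$. Area is continuous for this distance, so $|Z_\delta|\to|K^\circ|$. By Lemma C,
$$|Z_\delta|=4\sum_{i<j}m_im_j|v_i\times v_j|=2\sum_{i,j}m_im_j|v_i\times v_j|,$$
and this tends to $2\mathcal I$, since $|v\times w|$ is uniformly continuous on bounded sets. (Check with $f=\mathbf 1_D$: here $H(u)=|u|\int_0^1r^2dr\int_0^{2\pi}|\sin\theta|\,d\theta=\frac43|u|$, so $K^\circ$ is the disk of radius $\frac43$, of area $\frac{16\pi}9=2\cdot\frac{8\pi}9$, in agreement with (3).)

**Step 4: combine.** Blaschke–Santaló gives $|K|\le\pi^2/(2\mathcal I)$. Insert this in (4): $\mathcal I\ge\frac23m^{3/2}\sqrt{2\mathcal I}/\pi$, so $\sqrt{\mathcal I}\ge\frac{2\sqrt2}{3\pi}m^{3/2}$, that is, $\mathcal I\ge\frac8{9\pi^2}m^3$. This is the claim, since the left side in the theorem is $\mathcal I/m^3$.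

**Step 5: equality.** Equality forces equality in Step 2, so $f=\mathbf 1_{tK}$ a.e., and in Blaschke–Santaló, so $K$ is an ellipse centered at $0$. Conversely, for $f=\mathbf 1_{TD}$ with $T$ linear and invertible, the substitution $v\to Tv$, $w\to Tw$ gives $\mathcal I=|\det T|^3\cdot\frac{8\pi}9$ and $m=|\det T|\,\pi$, so $\mathcal I/m^3=\frac8{9\pi^2}$. $\blacksquare$

## 4. Changing the density: slow waves lose, fast waves win

Now keep the disk and the straight segments, and let the points have density proportional to
$$\rho(x)=1+\varepsilon\cos(kx_1),\qquad 0<\varepsilon<1,\ k>0 .$$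
Let $\langle\cdot\rangle$ denote the average over $x\in\mathbb R^2$, and put
$$e(\rho)=\tfrac12\Big\langle\rho(x)\int_D\rho(x+v)\,dv\Big\rangle,$$
$$c(\rho)=\tfrac18\Big\langle\int_D\!\int_D|v\times w|\int_0^1\!\!\int_0^1\rho(x)\rho(x+v)\rho(z)\rho(z+w)\,ds\,dt\,dv\,dw\Big\rangle,\qquad z=x+sv-tw .$$

**Step 1: the construction gives $\gamma\le c(\rho)/e(\rho)^3$.** Let $L$ be a multiple of $2\pi/k$, so that $\rho/L^2$ is a probability density on $[0,L]^2$. Take $N$ independent points with this density and join pairs at distance at most $1$ by segments. Almost surely no three points are collinear. By (2) with $dz=|v\times w|\,ds\,dt$, and dropping the condition that the other three points lie in the square, the expected number of crossings is at most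
$$\frac{N^4}8L^{-8}\int_{[0,L]^2}\int_D\!\int_D|v\times w|\int_0^1\!\!\int_0^1\rho(x)\rho(x+v)\rho(z)\rho(z+w)\,ds\,dt\,dv\,dw\,dx=N^4L^{-6}c(\rho),$$
because after the inner integrations we have a function of $x_1$ with period $2\pi/k$. For edges, the only loss is from $x$ within distance $1$ of the boundary, a set of area at most $4L$, where $\int_D\rho(x)\rho(x+v)\,dv\le4\pi$. Hence
$$\mathbb E e\ge\frac{N^2-N}2L^{-4}\big(2L^2e(\rho)-16\pi L\big)=(N^2-N)L^{-2}\Big(e(\rho)-\frac{8\pi}L\Big),$$
and the last factor is positive for large $L$. Lemma A with $N\to\infty$ gives $\gamma\le c(\rho)/(e(\rho)-8\pi/L)^3$; then let $L\to\infty$ through multiples of $2\pi/k$.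

**Step 2: expand to second order in $\varepsilon$.** For $\varepsilon=0$ we have $e_0=\frac\pi2$ and $c_0=\frac\pi9$. Terms linear in $\varepsilon$ average to zero, and
$$\langle\cos(kx_1)\cos(k(x_1+\tau))\rangle=\tfrac12\cos k\tau .$$
So
$$e(\rho)=\frac\pi2+\frac{\varepsilon^2}4\int_D\cos(kv_1)\,dv .$$
In $c(\rho)$ there are four points, hence six pairs, and a pair whose first coordinates differ by $\tau$ contributes $\frac{\varepsilon^2}2\cos k\tau$ to the average of the product. The pairs $(x,x+v)$ and $(z,z+w)$ each give, using $\int_D|v\times w|\,dw=\frac43|v|$,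
$$A=\iint_{D\times D}|v\times w|\cos(kv_1)\,dv\,dw=\frac43\int_D|v|\cos(kv_1)\,dv .$$
The differences in the other four pairs are
$$z-x=sv-tw,\qquad (z+w)-x=sv+(1-t)w,$$
$$z-(x+v)=-(1-s)v-tw,\qquad (z+w)-(x+v)=-(1-s)v+(1-t)w .$$
Substituting $s\to1-s$ and $t\to1-t$ where needed, each becomes, up to an overall sign, $sv\pm tw$. Expand $\cos(k(sv_1\pm tw_1))=\cos(ksv_1)\cos(ktw_1)\mp\sin(ksv_1)\sin(ktw_1)$. The sine product is odd under $v\to-v$, while $D$ and $|v\times w|$ are invariant, so it integrates to zero. Since $\int_0^1\cos(ksv_1)\,ds=\mathrm S(kv_1)$ with $\mathrm S(u)=\frac{\sin u}u$, each of the four pairs gives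
$$B=\iint_{D\times D}|v\times w|\,\mathrm S(kv_1)\,\mathrm S(kw_1)\,dv\,dw .$$
Thus $c(\rho)=\frac\pi9+\frac{\varepsilon^2}{16}(2A+4B)+O(\varepsilon^3)$ for fixed $k$. The $\varepsilon^2$-coefficient of $\log\big(c(\rho)/e(\rho)^3\big)$ is therefore
$$\frac9\pi\cdot\frac{A+2B}8-3\cdot\frac2\pi\cdot\frac14\int_D\cos(kv_1)\,dv=\frac9{8\pi}\Big[A+2B-\frac43\int_D\cos(kv_1)\,dv\Big],$$
that is,
$$\frac9{8\pi}\Big[2B-\frac43\hat g(k)\Big],\qquad \hat g(k)=\int_D(1-|v|)\cos(kv_1)\,dv . \tag{5}$$
If this is negative for some $k$, we are done.

**Slow waves fail.** Take $k\to0$ in (5): $B\to\frac{8\pi}9$ and $\hat g\to\pi-\frac{2\pi}3=\frac\pi3$, so (5) tends to $\frac9{8\pi}\big[\frac{16\pi}9-\frac{4\pi}9\big]=\frac32>0$. This is what one expects: if the density hardly changes over distance $1$, then locally the crossings scale as $\rho^4$ and the edges as $\rho^2$, and $\langle\rho^4\rangle/\langle\rho^2\rangle^3=1+(3-\frac32)\varepsilon^2+\cdots$. The obstruction is the positive term $2B$.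

**Fast waves.** For large $k$, the term $B$ is small, because it contains averages of the wave along both segments. The term $\hat g(k)$ is the Fourier transform of a function with a kink on the circle $|v|=1$; it decays more slowly and oscillates in sign. So we choose $k$ large with $\hat g(k)>0$ and show that $\hat g$ dominates.

**Step 3: asymptotics of $\hat g$.** Since $\int_0^{2\pi}\cos(kr\cos\theta)\,d\theta=2\pi J_0(kr)$, we have $\hat g(k)=2\pi\int_0^1(1-r)rJ_0(kr)\,dr$. Use $\frac d{dr}\big(rJ_1(kr)\big)=krJ_0(kr)$ and then $\frac d{dr}J_0(kr)=-kJ_1(kr)$: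
$$\int_0^1(1-r)rJ_0(kr)\,dr=\frac1k\int_0^1rJ_1(kr)\,dr=\frac1{k^2}\Big[-J_0(k)+\int_0^1J_0(kr)\,dr\Big],$$
where the boundary term in the first integration by parts vanishes at both ends. Hence
$$\hat g(k)=\frac{2\pi}{k^2}\Big[\frac1k\int_0^kJ_0(u)\,du-J_0(k)\Big].$$
Recall $J_0(k)=\sqrt{2/(\pi k)}\cos(k-\frac\pi4)+O(k^{-3/2})$. In particular $\int_0^kJ_0$ is bounded: the integral of the main term converges by Dirichlet's test and that of the error term converges absolutely. For $k=2\pi l+\frac{5\pi}4$ with $l$ an integer, $\cos(k-\frac\pi4)=-1$, so as $l\to\infty$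
$$\hat g(k)\sim2\pi\sqrt{2/\pi}\;k^{-5/2}.$$

**Step 4: $B=o(k^{-5/2})$.** In polar coordinates,
$$B=\int_0^{2\pi}\!\!\int_0^{2\pi}|\sin(\theta-\theta')|\,\psi(k\cos\theta)\,\psi(k\cos\theta')\,d\theta\,d\theta',\qquad\psi(a)=\int_0^1r^2\,\mathrm S(ar)\,dr=\frac{\sin a-a\cos a}{a^3}.$$
Since $|\mathrm S|\le1$, we have $|\psi|\le\frac13$; for $|a|\ge1$ the closed formula gives $|\psi(a)|\le(1+|a|)/|a|^3\le2/a^2$. So $|\psi(a)|\le\min(1,2/a^2)$ always. Also $|\sin(\theta-\theta')|\le|\cos\theta|+|\cos\theta'|$, so
$$|B|\le2\int_0^{2\pi}|\cos\theta|\,|\psi(k\cos\theta)|\,d\theta\cdot\int_0^{2\pi}|\psi(k\cos\theta)|\,d\theta .$$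
By symmetry each integral is $4$ times the integral over $\varphi\in[0,\frac\pi2]$ with $\cos\theta$ replaced by $\sin\varphi$, and $\frac{2\varphi}\pi\le\sin\varphi\le\varphi$ there. The second integral is at most
$$4\int_0^\infty\min\Big(1,\frac{\pi^2}{2k^2\varphi^2}\Big)d\varphi=4\cdot2\cdot\frac{\pi}{\sqrt2\,k}=O\Big(\frac1k\Big).$$
The first is at most
$$4\int_0^{\pi/2}\min\Big(\varphi,\frac{\pi}{k^2\varphi}\Big)d\varphi\le4\Big[\int_0^{1/k}\varphi\,d\varphi+\int_{1/k}^{\pi/2}\frac{\pi}{k^2\varphi}\,d\varphi\Big]=O\Big(\frac{\log k}{k^2}\Big).$$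
Therefore $B=O(k^{-3}\log k)=o(k^{-5/2})$.

**Step 5: conclusion.** For $k=2\pi l+\frac{5\pi}4$ with $l$ large, $2B-\frac43\hat g(k)<0$. Fix such a $k$. Then (5) is negative, so for all small $\varepsilon>0$
$$\gamma\le\frac{c(\rho)}{e(\rho)^3}<\frac{c_0}{e_0^3}=\frac8{9\pi^2}.$$
This proves Theorem 2(b), and with it that $\gamma\ne\frac8{9\pi^2}$. $\blacksquare$

## 5. Points on columns, with vertical edges bulging to alternate sides

The wave favors layers. We now go to the extreme and put all points on the vertical lines $x_1=1,2,3,\dots$, joining columns at distance $j$ when the heights differ by at most $h_j$. New feature: two points on the same column cannot be joined by a straight segment, which would run through other vertices, so such edges must bulge slightly to the left or the right. How to choose the side is the one real decision in the construction.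

Before the proof, let us see what Theorem 1 says in two cases.

*One neighboring column.* For $J=1$, $h_0=h_1=1$ the formula reads $\big(\frac{12}9+1+\frac18\big)/3^3=\frac{59}{24\cdot27}=\frac{59}{648}\approx0.0910$. This already comes close to $\frac8{9\pi^2}\approx0.0901$ but does not beat it.

*Many columns.* Let $M=J+1$ and $h_j=\sqrt{M^2-j^2}$; then $h_j/j$ is decreasing, as required. Sums become Riemann integrals: $e_*/M^2\to2\int_0^1\sqrt{1-x^2}\,dx=\frac\pi2$. In $C_*$ the terms of order $M^6$ are those with $2j^2h_j^3$ and with $jh_j\cdot2\sum_{i<j}h_i^2$, the others being $O(M^5)$, so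
$$\frac{C_*}{M^6}\to\frac29\int_0^1x^2(1-x^2)^{3/2}dx+2\int_0^1x\sqrt{1-x^2}\Big(x-\frac{x^3}3\Big)dx=\frac29\cdot\frac\pi{32}+2\Big(\frac\pi{16}-\frac\pi{96}\Big)=\frac\pi9 .$$
The limit of $C_*/e_*^3$ is $\frac\pi9\cdot\frac8{\pi^3}=\frac8{9\pi^2}$: infinitely many columns reproduce the disk. The heights in Theorem 1 lie in between, with $J=6$.

### The graph and its edges

Let $L>\max(J,h_0,\dots,h_J)$ be an integer. The *columns* are the segments $\{a\}\times[0,L]$, $a=1,\dots,L$. On each place $m$ independent uniform random points, so $n=Lm$. Join $(a,y)$ and $(a',y')$ if $j=|a-a'|\le J$ and $|y-y'|\le h_j$. Edges with $j\ge1$ are *transversal*, edges with $j=0$ are *in-line*. Put $\sigma=m/L$.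

**Step 1: count edges.** For two independent uniform heights, $P(|y-y'|\le h)=1-(1-\frac hL)^2=\frac{2h}L-\frac{h^2}{L^2}$. There are $L$ columns with $\binom m2$ pairs each, and $L-j$ pairs of columns at distance $j$. Hence
$$\mathbb E e=L\binom m2\Big(\frac{2h_0}L-\frac{h_0^2}{L^2}\Big)+\sum_{j=1}^J(L-j)m^2\Big(\frac{2h_j}L-\frac{h_j^2}{L^2}\Big)=:B_m ,$$
so $B_m/m^2\to\alpha_L$ as $m\to\infty$, where $\alpha_L>0$ and $\alpha_L\to e_*$ as $L\to\infty$.

### The drawing

**Step 2: draw the edges.** Almost surely all heights are distinct and no transversal segment passes through a third vertex. Draw transversal edges as straight segments. Draw an in-line edge of column $a$ with heights $y<y'$ as a half-ellipse: take the semicircle with diameter $[y,y']$ and scale it horizontally by a tiny factor $\eta>0$, chosen after the points. Put it on the right of the column if $\lfloor(y+y')/h_0\rfloor$ is even, and on the left if it is odd. In other words, the side alternates with the height of the midpoint, in blocks of length $h_0/2$.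

**Step 3: adjacent pairs cost little.** Two edges with a common vertex cross at most once:

- Two segments do not cross; if they overlapped, one would pass through a third vertex.
- Two half-ellipses with a common vertex lie on the same column. After rescaling they are semicircles; on opposite sides they do not cross, and on the same side they belong to circles that are centered on the same line and share a point of that line. Such circles are tangent there and meet nowhere else.
- A line meets an ellipse in at most two points, and for a segment and a half-ellipse with a common vertex one of them is that vertex.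

So adjacent pairs contribute at most $n\binom{n-1}2\le n^3$ crossings. This will be negligible against $m^4$.

**Step 4: when independent pairs cross.** Consider two edges with four distinct endpoints, and $\eta$ small enough for the finitely many pairs in play.

*Two transversal edges (TT)* over column ranges $[a,a+i]$ and $[b,b+j]$. If the ranges share at most one point they do not cross, as heights are distinct. If they share $[x_0,x_1]$ with $x_0<x_1$, the difference of heights is affine on $[x_0,x_1]$. It is not zero at $x_0$ or $x_1$, since at each of these columns one of the edges has an endpoint, and the other does not pass through it. So the edges cross, once, if and only if the difference has opposite signs at $x_0$ and $x_1$.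

*In-line and transversal (IT)*: an in-line edge of column $a$, heights $y<y'$, drawn on the right, and a transversal edge over $[b,b+j]$. If $a\notin[b,b+j]$ they are disjoint, as the half-ellipse stays within $\eta h_0/2$ of its column. If $a=b+j$, the segment lies to the left of the column except for its endpoint, which is not $y$ or $y'$; no crossing. If $b\le a<b+j$, let $\zeta$ be the height of the segment at $x=a$; it differs from $y,y'$. If $\zeta\in(y,y')$, the segment enters the convex region bounded by the column and the half-ellipse at an interior point of the flat side, and leaves it again before column $a+1$. By convexity it crosses the arc exactly once. If $\zeta\notin[y,y']$, then for small $\eta$ the segment is outside the height range $[y,y']$ as long as it is within $\eta h_0/2$ of the column, so there is no crossing. For an edge drawn on the left the condition on $b$ is $b<a\le b+j$. In both cases at most $j$ values of $b$ are possible for a given $a$ and $j$: the condition allows exactly $j$ integers.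

*Two in-line edges (II)*. On different columns, or on different sides of one column, they do not cross. On the same side, after rescaling, they lie on circles centered on the column; these meet in two points mirror-symmetric about it, hence once on the given side, exactly when the intervals interleave.

Let $X$ be the number of crossing independent pairs plus $n^3$. Then $\mathrm{cr}(G)\le X$.

### Expected crossings

**Step 5: TT.** Orient each transversal edge from left to right and write the two as
$$(a,y)\to(a+i,y+u),\quad|u|\le h_i,\qquad (b,z)\to(b+j,z+w),\quad|w|\le h_j .$$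
For fixed $a,b,i,j$ there are at most $m^4$ choices of four distinct vertices, whose heights are independent and uniform on $[0,L]$. For given $u,w,y$ the height difference at $x$ is $z$ plus an affine function of $x$ with slope $\frac wj-\frac ui$. So the set of $z\in\mathbb R$ that produce a sign change between $x_0$ and $x_1$ has measure $(x_1-x_0)\big|\frac wj-\frac ui\big|$. Sum over $b$: since a noninteger $x$ lies in $[b,b+j]$ for exactly $j$ integers $b$,
$$\sum_{b\in\mathbb Z}\big|[a,a+i]\cap[b,b+j]\big|=\int_a^{a+i}\#\{b\in\mathbb Z:x\in[b,b+j]\}\,dx=ij,$$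
so the total measure is at most $ij\big|\frac wj-\frac ui\big|=|iw-ju|$. There are at most $L$ values of $a$, the integral over $y$ is at most $L$, and each unordered pair of edges is counted twice. With $m^4L^{-4}=\sigma^4$,
$$\mathbb E[\mathrm{TT}]\le\sigma^4L^2\cdot\frac12\sum_{i,j=1}^JF_{ij},\qquad F_{ij}=\int_{-h_i}^{h_i}\!\int_{-h_j}^{h_j}|iw-ju|\,dw\,du .$$
Now evaluate $F_{ij}$, which is symmetric in $i,j$. Let $i\le j$. This is where the hypothesis enters: $|iw/j|\le ih_j/j\le h_i$, so the formula $\int_{-h}^h|u-c|\,du=h^2+c^2$ for $|c|\le h$ applies and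
$$\int_{-h_i}^{h_i}|ju-iw|\,du=j\Big(h_i^2+\frac{i^2w^2}{j^2}\Big),\qquad F_{ij}=2jh_i^2h_j+\frac23\,\frac{i^2}j\,h_j^3,\qquad F_{ii}=\frac83\,i\,h_i^3 .$$
Using $\sum_{i<j}i^2=\frac{(j-1)j(2j-1)}6$ and $\frac43j+\frac{(j-1)(2j-1)}9=\frac{2j^2+9j+1}9$,
$$\frac12\sum_{i,j}F_{ij}=\frac43\sum_jjh_j^3+\sum_{i<j}F_{ij}=\frac19\sum_j(2j^2+9j+1)h_j^3+\sum_jjh_j\cdot2\sum_{1\le i<j}h_i^2 .$$

**Step 6: IT.** Let the in-line edge have heights $y<y+v$, $v\in(0,h_0]$; this fixes its side. Choose its lower and upper vertex (at most $m^2$ ways) and the two vertices of the transversal edge (at most $m^2$ ways for given $b,j$). For given $w$ and each of the $j$ possible $b$, the height of the segment at $x=a$ is $z+(a-b)\frac wj$, and it lies in $(y,y+v)$ for a set of $z$ of measure $v$. Integrating over $w\in[-h_j,h_j]$, $y\in[0,L]$ and summing over $a$,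
$$\mathbb E[\mathrm{IT}]\le\sigma^4L^2\int_0^{h_0}v\,dv\;\sum_{j=1}^Jj\cdot2h_j=\sigma^4L^2\,h_0^2\sum_{j=1}^Jjh_j .$$

**Step 7: II.** This step shows why the alternation by midpoint is a good rule. An interleaving pair of edges on one column can be written in exactly one way with heights $y<z<y'<z'$, the edges being $\{y,y'\}$ and $\{z,z'\}$. Put $p=y'-y$, $q=z'-z$, $r=z-y$ with $p,q\in(0,h_0]$. The conditions $y<z<y'<z'$ say $\max(0,p-q)<r<p$. The sides depend on $y+y'$ and $z+z'$, so use
$$D=(z+z')-(y+y')=2r+q-p .$$
Then the conditions become $|p-q|<D<p+q$, and $dr=\frac12dD$.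

For fixed $p,q,r$, let $U=(y+y')/h_0=(2y+p)/h_0$. The two edges are on the same side if and only if $\lfloor U\rfloor\equiv\lfloor U+\delta\rfloor\pmod2$ with $\delta=D/h_0\in[0,2]$. This event is periodic in $y$ with period $h_0$, which shifts $U$ by $2$. For $y$ uniform over one period, $U$ is uniform modulo $2$. If $U\in[0,1)$, then $U+\delta$ lies in an even unit interval if and only if $U<1-\delta$ (when $\delta\le1$), or $U\ge2-\delta$ (when $\delta\ge1$). This has conditional probability $|1-\delta|$, and the case $U\in[1,2)$ is the same after a shift. So "same side" has probability $|1-D/h_0|$.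

The integral over $[0,L]$ of a nonnegative function of period $h_0$ is at most $(L+h_0)$ times its mean, since $[0,L]$ is covered by at most $L/h_0+1$ periods. With at most $m^4$ choices of vertices for each of the $L$ columns, dropping the constraint that $z,y',z'$ lie in $[0,L]$, and scaling $p,q,D$ by $h_0$,
$$\mathbb E[\mathrm{II}]\le\sigma^4L(L+h_0)\,h_0^3\,\Lambda,\qquad\Lambda=\frac12\int_0^2|1-D|\,S(D)\,dD,$$
where $S(D)$ is the area of $\{(p,q)\in[0,1]^2:|p-q|<D<p+q\}$. For $0\le D\le1$, remove from the unit square the triangle $p+q\le D$, of area $\frac{D^2}2$, and the two triangles $|p-q|\ge D$, of total area $(1-D)^2$; up to a null set these are disjoint. So $S(D)=1-(1-D)^2-\frac{D^2}2=2D-\frac32D^2$. For $1\le D\le2$ only $p+q>D$ matters, and $S(D)=\frac12(2-D)^2$. Hence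
$$\Lambda=\frac12\Big[\int_0^1\big(2D-\tfrac32D^2\big)(1-D)\,dD+\frac12\int_1^2(2-D)^2(D-1)\,dD\Big]=\frac12\Big[\frac5{24}+\frac1{24}\Big]=\frac18 .$$

*What the rule buys.* If all in-line edges were on the right, the factor $|1-D|$ would be $1$, and the constant would be $\frac12\int_0^2S=\frac12\big[\frac12+\frac16\big]=\frac13$. With independent fair coins for the sides it would be $\frac16$. The rule in Step 2 gives $\frac18$: edges whose midpoints are about $h_0/2$ apart tend to be on opposite sides. The gain is needed for the heights in Theorem 1. With $\frac16$ in place of $\frac18$, the quantity $C_*$ would grow by $\frac{160^3}{24}>170666$, and using the value of $C_*$ computed in Section 6 the resulting quotient would exceed $\frac{420932446+170666}{4674216448}>0.09009$. This is more than $\frac8{9\pi^2}$, since $9\pi^2>88.8264$ and $0.09007\cdot88.8264>8$ give $\frac8{9\pi^2}<0.09007$.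

### Assembling the bound

**Step 8: apply Lemma A.** The sum of the bounds in Steps 5, 6, 7 and $n^3$ gives
$$\mathbb EX\le A_m:=m^4L^{-2}\Big(1+\frac{h_0}L\Big)C_*+(Lm)^3 .$$
With $L$ fixed and $m\to\infty$, $B_m/n\to\infty$ because $B_m\sim\alpha_Lm^2$ and $n=Lm$. The term $(Lm)^3$ contributes $(Lm)^5/B_m^3\to0$. Hence
$$\gamma\le\lim_{m\to\infty}\frac{A_m(Lm)^2}{B_m^3}=\frac{(1+h_0/L)\,C_*}{\alpha_L^3},$$
and $L\to\infty$ yields $\gamma\le C_*/e_*^3$. This proves the first part of Theorem 1.

## 6. The heights $(160,159,153,143,128,105,68)$

It remains to do the arithmetic for $J=6$. The heights are decreasing, so $ih_j\le jh_i$ for $i<j$, as required. The ingredients are as follows.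

| $j$ | $h_j$ | $h_j^3$ | $2j^2+9j+1$ | product | $jh_j$ | $h_0^2+2\sum_{1\le i<j}h_i^2$ | product |
|---|---|---|---|---|---|---|---|
| 1 | 159 | 4019679 | 12 | 48236148 | 159 | 25600 | 4070400 |
| 2 | 153 | 3581577 | 27 | 96702579 | 306 | 76162 | 23305572 |
| 3 | 143 | 2924207 | 46 | 134513522 | 429 | 122980 | 52758420 |
| 4 | 128 | 2097152 | 69 | 144703488 | 512 | 163878 | 83905536 |
| 5 | 105 | 1157625 | 96 | 111132000 | 525 | 196646 | 103239150 |
| 6 | 68 | 314432 | 127 | 39932864 | 408 | 218696 | 89227968 |

The first product column sums to $575220601$, the second to $356507046$. Further, $h_0^3/8=512000$, so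
$$9C_*=575220601+9\,(356507046+512000)=575220601+9\cdot357019046=3788392015 .$$
Since $159+153+143+128+105+68=756$, we get $e_*=160+2\cdot756=1672$ and $e_*^3=4674216448$. Therefore
$$\gamma\le\frac{3788392015}{9\cdot4674216448}=\frac{3788392015}{42067948032}<0.0900542,$$
because $0.0900542\cdot42067948032>3788395000$. Finally, $\pi^2<9.8696045$ gives $9\pi^2<88.8264405$, and $0.090063\cdot88.8264405<7.99998<8$, so $\frac8{9\pi^2}>0.090063$. Together with Ackerman's lower bound,
$$\frac1{29}\le\gamma<0.0900542<0.090063<\frac8{9\pi^2}. \qquad\blacksquare$$
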